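# Surfaces of least complexity in circle bundles over 3-manifolds

## 1. Two tori in the 4-torus

Let $T^4$ have coordinates $x_1,\dots,x_4\in\mathbb R/\mathbb Z$, oriented by $dx_1\,dx_2\,dx_3\,dx_4$. Let $A=\{x_3=x_4=0\}$ and $B=\{x_1=x_2=0\}$ be the two coordinate tori, and let $\alpha=[A]+[B]$. They meet in one point, with $A\cdot B=1$ and $A\cdot A=B\cdot B=0$, so $\alpha\cdot\alpha=2$. How complicated must an embedded surface representing $\alpha$ be?

**A surface.** The union $A\cup B$ is not embedded, so we resolve the double point. In a small ball around it, with complex coordinates $(z,w)$, the two sheets are the coordinate planes, and they meet the boundary $S^3$ in the Hopf link $\{w=0\}\cup\{z=0\}$. The set $\{zw\in\mathbb R_{\ge0}\}\cap S^3$ is an annulus with this link as boundary. Its core runs in the direction $(e^{i\theta},e^{-i\theta})$. The two boundary circles of an oriented annulus run oppositely with respect to the core, so the oriented boundary runs as $e^{i\theta}$ in the $z$-circle and as $e^{i\theta}$ in the $w$-circle. Hence the annulus bounds the Hopf link with both components counterclockwise, which is the boundary of a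 positive double point. In the same way $\{z\bar w\in\mathbb R_{\ge 0}\}\cap S^3$ is an oriented annulus for a negative double point. Push the interior of the annulus into the ball and put it in place of the two disks. The homology class does not change, since the new and the old chain have the same boundary and differ by a cycle in a ball. The Euler characteristic drops by $2$: two disks go and an annulus comes. So $\alpha$ is represented by a connected surface with $\chi=-2$, of genus $2$.

**No better surface.** We use two facts from Seiberg–Witten theory as black boxes. To a closed oriented 4-manifold $X$ with $b^+(X)\ge2$ the theory assigns a finite set of *basic classes* in $H^2(X;\mathbb Z)$.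

* **(F1)** (Taubes 1994.) If $X$ is a closed symplectic 4-manifold with $b^+(X)\ge 2$, then $\pm c_1(X,\omega)$ are basic classes.
* **(F2)** (Adjunction inequality; Kronheimer–Mrowka 1994, Morgan–Szabó–Taubes 1996.) If $b^+(X)\ge2$, $K$ is a basic class, and $\Sigma\subset X$ is connected, embedded, of genus $g\ge1$ with $\Sigma\cdot\Sigma\ge0$, then $2g-2\ge\Sigma\cdot\Sigma+|\langle K,[\Sigma]\rangle|$.

The form $dx_1\wedge dx_2+dx_3\wedge dx_4$ makes $T^4$ symplectic, with $c_1=0$ because a translation-invariant compatible complex structure trivializes the tangent bundle, and $b^+(T^4)=3$. So $0$ is a basic class. The reflection $x_1\mapsto -x_1$ identifies $T^4$ with $-T^4$, so the same holds for $-T^4$. Let $\Sigma$, with components $\Sigma_j$, represent $\alpha$. Sphere components are null-homologous, since $\pi_2(T^4)=0$. For a component of genus at least $1$, apply (F2) in whichever of $T^4,-T^4$ makes the self-intersection nonnegative; this gives $-\chi(\Sigma_j)\ge|\Sigma_j\cdot\Sigma_j|$. The components are disjoint, so $\alpha\cdot\alpha=\sum_j\Sigma_j\cdot\Sigma_j$. The total of $-\chi$ over the non-sphere components is therefore at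 least $|\alpha\cdot\alpha|=2$, and the genus-2 surface is optimal.

Now regard $T^4$ as a circle bundle over $T^3$ by forgetting $x_4$. Then $A$ is a copy of a torus in $T^3$, and $B$ is the preimage of a circle in $T^3$. Replace $T^3$ by a closed 3-manifold $M$, the torus $A$ by a surface $S\times\{1\}\subset M\times S^1$, and $B$ by $c\times S^1$ for a loop $c\subset M$ that crosses $S$ in $n$ points, all of the same sign. Resolving the $n$ double points costs $2n$, and $2n$ is also $|\alpha\cdot\alpha|$. The complexity of the new surface is $|\alpha\cdot\alpha|$ plus the complexity of $S$. Is this always the best that one can do, also when the bundle is twisted?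

## 2. Complexity, the Thurston norm and the Euler class

Throughout, $M$ and $Y$ are closed connected oriented 3-manifolds. Surfaces are closed, oriented and embedded, but need not be connected. For a surface $\Sigma$ with components $\Sigma_i$ put
$$\chi_-(\Sigma)=\sum_i\max\{0,-\chi(\Sigma_i)\}.$$
Spheres and tori cost nothing, and a component of genus $g\ge1$ costs $2g-2$.

**Definition (Thurston norm, complexity).** For $\sigma\in H_2(M;\mathbb Z)$ let $x_M(\sigma)$ be the minimum of $\chi_-(S)$ over surfaces $S\subset M$ representing $\sigma$. Via Poincaré duality $PD$ we also regard $x_M$ as a function on $H^1(M;\mathbb Z)$. For a closed connected oriented 4-manifold $N$ and $\alpha\in H_2(N;\mathbb Z)$, let $x_N(\alpha)$ be the minimum of $\chi_-(\Sigma)$ over surfaces $\Sigma\subset N$ representing $\alpha$.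

For instance $x_{T^3}\equiv0$, since $H_2(T^3)$ is generated by tori; the additivity hidden here is part of (F3) in Section 5. Section 1 shows $x_{T^4}([A]+[B])=2$.

**Circle bundles.** An oriented circle bundle $p\colon N\to M$ is a principal $S^1$-bundle; $N$ is a closed oriented 4-manifold. It is classified by its Euler class $e\in H^2(M;\mathbb Z)$. We also regard $e$ as an element of $H_1(M)$ by duality, that is, as the functional
$$e(\psi)=\langle\psi\cup e,[M]\rangle=\psi(PD(e))\quad\text{on }H^1(M;\mathbb R),\qquad e^\perp=\ker e .$$
We use three standard facts.

* The Gysin sequence $H_1(M)\to H_2(N)\xrightarrow{\,p_*\,}H_2(M)$ is exact, and the first map is $[c]\mapsto[p^{-1}(c)]$ for an embedded oriented link $c$.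
* A class $[p^{-1}(c)]$ is represented by tori and has square $0$: push $c$ off itself.
* Since $p^*e=0$, we have $\langle e,p_*\alpha\rangle=\langle p^*e,\alpha\rangle=0$. So $PD(p_*\alpha)$ always lies in $e^\perp$.

As an example, let $c\subset T^3$ be the $x_3$-circle and let $e=m\,PD[c]$. The torus $\{x_3=0\}$ meets $c$ once, so $e$ evaluates to $\pm m$ on it; for $m\ne0$ its class is not of the form $p_*\alpha$. The torus $\{x_1=0\}$ is disjoint from a translate of $c$, so $e$ restricts trivially to it and it lifts to $N$.

**Definition (Alexander polynomial).** Let $\phi\in H^1(M;\mathbb Z)=\mathrm{Hom}(\pi_1M,\mathbb Z)$, put $\Lambda=\mathbb Z[t^{\pm1}]$, and let $\pi_1M$ act on $\Lambda$ by $g\mapsto t^{\phi(g)}$. Then $\Delta_M^\phi\in\Lambda$ is the order of the $\Lambda$-module $H_1(M;\Lambda)$. We only use that $\Delta_M^\phi\ne0$ exactly when this module is torsion.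

If $\phi$ is primitive, then $H_1(M;\Lambda)=H_1(\tilde M)$ for the infinite cyclic cover $\tilde M$. If $M$ is a surface bundle with connected fiber $F$ and monodromy $h$, and $\phi$ is dual to $F$, then $H_1(\tilde M)=H_1(F)$ has finite rank over $\mathbb Z$ and $t$ acts by $h_*$ (or its inverse). So $H_1(\tilde M)$ is torsion and $\Delta^\phi_M\neq0$. On the other hand, suppose that $\phi$ factors through surjections $\pi_1M\to F_2\to\mathbb Z$ with $F_2$ free of rank $2$. Then $H_1(\tilde M)$ surjects onto $H_1$ of an infinite cyclic cover of a wedge of two circles. That module has rank $2-1=1$ (two edges, one vertex, torsion $H_0$), so $\Delta_M^\phi=0$.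

A *closed graph manifold* is a closed irreducible 3-manifold all of whose JSJ pieces are Seifert fibered; $T^3$ is one. The question, from Takahiro Kitayama's "A survey of the Thurston norm" (arXiv:2108.08645, 2021), is whether for non-graph $M$ with nonvanishing Alexander polynomials
$$x_N(\alpha)=|\alpha\cdot\alpha|+x_M(p_*\alpha) \tag{1}$$
holds without exception. For such $M$, Friedl–Vidussi proved (1) for all but finitely many oriented circle bundles $N$ over $M$ and all $\alpha$. The answer is yes.

**Theorem 1.** Let $M$ be closed, irreducible, not a closed graph manifold, with $\Delta^\phi_M\ne0$ for all $0\ne\phi\in H^1(M;\mathbb Z)$. Then $x_N(\alpha)=|\alpha\cdot\alpha|+x_M(p_*\alpha)$ for every oriented circle bundle $p\colon N\to M$ and every $\alpha\in H_2(N;\mathbb Z)$.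

It follows from two independent statements.

**Theorem A (lower bound; no hypothesis on $\Delta$).** Let $M$ be closed, irreducible, not a closed graph manifold. Then $x_N(\alpha)\ge|\alpha\cdot\alpha|+x_M(p_*\alpha)$ for all oriented circle bundles $p\colon N\to M$ and all $\alpha\in H_2(N;\mathbb Z)$.

**Theorem B (upper bound).** Let $M$ be closed and irreducible, $p\colon N\to M$ an oriented circle bundle, $\alpha\in H_2(N;\mathbb Z)$.

1. If $p_*\alpha=0$, then $x_N(\alpha)=0=\alpha\cdot\alpha$.
2. If $p_*\alpha=k\sigma_0$ with $k\ge1$, $\sigma_0$ primitive, and $S$ is a connected surface representing $\sigma_0$, then $x_N(\alpha)\le|\alpha\cdot\alpha|+k\,\chi_-(S)$.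
3. If moreover $\Delta_M^{\phi_0}\ne0$ for $\phi_0=PD(\sigma_0)$, then $S$ can be chosen connected with $\chi_-(S)=x_M(\sigma_0)$, so $x_N(\alpha)\le|\alpha\cdot\alpha|+x_M(p_*\alpha)$.

## 3. Resolving parallel sections and vertical tori

This section proves parts 1 and 2 of Theorem B, by the construction of Section 1 in a twisted bundle.

**Part 1.** If $p_*\alpha=0$, the Gysin sequence gives $\alpha=[p^{-1}(c)]$ for an embedded oriented link $c$. This is a union of tori, of square $0$. So $x_N(\alpha)=0=\alpha\cdot\alpha$.

Now let $p_*\alpha=k\sigma_0$ and $S$ be as in part 2.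

**Step 1: lift $S$.** We want $k$ disjoint copies of $S$ in $N$. The surface $S$ is not a sphere, because spheres in the irreducible manifold $M$ bound balls while $[S]=\sigma_0\ne0$. So $\chi_-(S)=-\chi(S)$. Also $k\langle e,[S]\rangle=\langle e,p_*\alpha\rangle=0$, so the bundle is trivial over $S$ and over a tubular neighborhood:
$$p^{-1}(S\times[-1,1])\cong S\times[-1,1]\times S^1 .$$
Put $S_j=S\times\{t_j\}\times\{1\}$ for $k$ distinct $t_j\in(-1,1)$. These are disjoint and represent one class $\beta$ with $p_*\beta=\sigma_0$. Since a further parallel copy is disjoint from them, $\beta\cdot\beta=0$. As $p_*(\alpha-k\beta)=0$, the Gysin sequence gives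
$$\alpha=k\beta+[p^{-1}(c)]$$
for an embedded oriented link $c$, which we take transverse to $S$.

**Step 2: remove cancelling intersections of $c$ with $S$.** The purpose is to make the number of double points equal to the algebraic count $|n|$, $n=c\cdot S$. Suppose $c$ meets $S$ in points of both signs. Since $S$ is connected, also after removing finitely many points, two points of opposite sign are joined by an arc in $S$ with interior disjoint from $c$. Replace short arcs of $c$ near its endpoints by two parallel copies of the arc, one on each side of $S$. At one endpoint $c$ passes from the negative to the positive side and at the other endpoint back, so the orientations fit. The new link is embedded, differs from $c$ by the boundary of a band, and has two fewer points on $S$. The class $[p^{-1}(c)]$ depends only on $[c]$, so $\alpha$ is unchanged. Repeating, we may assume that $c$ meets $S$ in exactly $|n|$ points, all of the same sign. After shrinking the neighborhood, $c$ meets $S\times[-1,1]$ in $|n|$ intervals $\{x\}\times[-1,1]$.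

**Step 3: count.** Let $T=p^{-1}(c)$, a possibly empty union of tori with $[T]^2=0$. It meets each $S_j$ transversally in the points $(x,t_j,1)$, which are $|n|$ points of equal sign. Hence
$$|\alpha\cdot\alpha|=|k^2\beta\cdot\beta+2k\,\beta\cdot[T]+[T]^2|=2k|n| .$$

**Step 4: resolve.** Replace the two disks at each of the $k|n|$ double points of $S_1\cup\dots\cup S_k\cup T$ by the annulus of Section 1, of the type that suits the sign. The result is an embedded surface representing $\alpha$, with Euler characteristic $k\chi(S)-2k|n|$. Each of its components is assembled from closed surfaces with $\chi\le0$ by replacements that lower $\chi$ by $2$, so it has $\chi\le0$. Hence $\chi_-$ of the surface is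
$$-k\chi(S)+2k|n|=k\,\chi_-(S)+|\alpha\cdot\alpha| ,$$
which proves part 2. $\square$

Connectedness of $S$ was used in Step 2. If a norm-minimizing surface were disconnected, points of opposite sign might lie on different components and could not be cancelled. This is where the Alexander polynomial enters.

## 4. The dual graph of a minimal surface

**Lemma 2** (cf. McMullen 2002). If $\phi_0\in H^1(M;\mathbb Z)$ is primitive and $\Delta_M^{\phi_0}\ne0$, then $\sigma_0=PD(\phi_0)$ is represented by a connected surface $S$ with $\chi_-(S)=x_M(\sigma_0)$.

*Proof.* **Step 1: a graph through which $\phi_0$ factors.** Let $F$ be a norm-minimizing surface representing $\sigma_0$. Let $\Gamma$ be the finite connected graph with one vertex for each component of $M\setminus F$ and one edge for each component of $F$. Collapsing a bicollar of each component of $F$ onto its edge, and the rest onto vertices, gives a map $M\to\Gamma$. It is $\pi_1$-surjective: choosing a point in each piece and a path through each component of $F$ gives a map $\Gamma\to M$ whose composition with the collapse is homotopic to the identity. The class $\phi_0$ counts signed crossings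 with $F$, so it factors as $\pi_1M\to\pi_1\Gamma\to\mathbb Z$. Since $\phi_0$ is primitive, $\pi_1\Gamma\to\mathbb Z$ is surjective.

**Step 2: $b_1(\Gamma)=1$.** Here we use $\Delta_M^{\phi_0}\ne0$. Let $\tilde M$ and $\tilde\Gamma$ be the corresponding infinite cyclic covers. The group $\pi_1(\tilde M)=\ker\phi_0$ is the full preimage of $\pi_1(\tilde\Gamma)=\ker(\pi_1\Gamma\to\mathbb Z)$, so it surjects onto it. Hence $H_1(M;\Lambda)=H_1(\tilde M)\to H_1(\tilde\Gamma)$ is a surjection of $\Lambda$-modules. The cellular chain complex of $\tilde\Gamma$ is $\Lambda^E\to\Lambda^V$, where $E$ and $V$ are the numbers of edges and vertices of $\Gamma$. Since $H_0(\tilde\Gamma)=\mathbb Z$ is torsion, $H_1(\tilde\Gamma)$ has rank $E-V=b_1(\Gamma)-1$. As $H_1(M;\Lambda)$ is torsion, $b_1(\Gamma)\le1$. As $\pi_1\Gamma$ surjects onto $\mathbb Z$, $b_1(\Gamma)=1$.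

**Step 3: pick one component.** So $\Gamma$ is a circle with trees attached. A component of $F$ whose edge is off the circle separates $M$, so it is null-homologous. Removing two edges of the circle disconnects $\Gamma$ into two parts, so any two components of $F$ on the circle cobound a compact submanifold, and their classes agree up to sign. Thus the components on the circle have classes $\epsilon_j\tau$ with a common $\tau\in H_2(M;\mathbb Z)$ and $\epsilon_j=\pm1$. Then $\sigma_0=(\sum_j\epsilon_j)\tau$, and primitivity gives $\sigma_0=\pm\tau$. Let $S$ be one component on the circle, oriented so that $[S]=\sigma_0$. Then $x_M(\sigma_0)\le\chi_-(S)\le\chi_-(F)=x_M(\sigma_0)$. $\square$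

**Part 3 of Theorem B** follows from part 2, Lemma 2 and $x_M(k\sigma_0)=k\,x_M(\sigma_0)$, which is part of (F3) below. $\square$

## 5. Linear pieces of the Thurston norm

We turn to the lower bound. The argument of Section 1 needs basic classes, hence symplectic forms, and these will come from fibrations over $S^1$. A nonzero class in $H^1(Y;\mathbb Z)$ is *dual to a fibration*, or *fibered*, if it is pulled back from a generator of $H^1(S^1)$ under a fiber bundle $Y\to S^1$; its Poincaré dual is then the class of the fiber.

* **(F3)** (Thurston 1986.) $x_Y$ extends to a seminorm on $H^1(Y;\mathbb R)$, and $x_Y(\psi)=\max_{v\in V}v(\psi)$, where $V$ is the finite set of vertices of the dual ball $B^*=-B^*$, a polytope. Put $D_v=\{\psi:x_Y(\psi)=v(\psi)\}$. This is a closed convex cone with interior $\{\psi:v(\psi)>w(\psi)\ \forall w\in V\setminus\{v\}\}\neq\emptyset$. The nonzero integral classes dual to fibrations are exactly the nonzero integral points in a union of some of the $\operatorname{int}D_v$, called *fibered cones*. Fibers are norm minimizing.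
* **(F4)** (Gabai 1983, Cor. 6.13.) $x_{Y'}(q^*\psi)=\deg q\cdot x_Y(\psi)$ for finite covers $q\colon Y'\to Y$.

Here is a picture in pure linear algebra, to which we return. On $\mathbb R^3$ take the norm $|a_1|+|a_2|+|a_3|$. It is the maximum of the eight functionals $v=(\pm1,\pm1,\pm1)$, the vertices of a cube $B^*$. The $D_v$ are the closed octants.

Two elementary remarks. If $x_Y\not\equiv0$, then $0\notin V$: if $0$ were a vertex of $B^*=-B^*$, then $B^*=\{0\}$. And if $v\neq0$, then $v=x_Y\ge0$ on $D_v$, so $v>0$ on $\operatorname{int}D_v$; in particular $0\notin\operatorname{int}D_v$.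

## 6. Virtual fibering and the class $\mathcal R$

**Definition (RFRS).** A group $G$ is RFRS if there are finite index normal subgroups $G=G_0\supset G_1\supset\cdots$ of $G$ with $\bigcap_iG_i=1$ and $G_{i+1}\supset\ker(G_i\to H_1(G_i;\mathbb Q))$.

For example $\mathbb Z^k$ is RFRS with $G_i=2^i\mathbb Z^k$, since the kernels are trivial. The property passes to a subgroup $H$: use $H\cap G_i$, and note that $\ker(H\cap G_i\to H_1(H\cap G_i;\mathbb Q))$ is contained in $\ker(G_i\to H_1(G_i;\mathbb Q))\subset G_{i+1}$. A property holds *virtually* if it holds for a finite index subgroup.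

* **(F5)** If $M$ is closed irreducible and not a closed graph manifold, then $\pi_1(M)$ is virtually special, hence virtually RFRS. (Agol, *The virtual Haken conjecture*, Doc. Math. 2013, in the hyperbolic case; Przytycki–Wise, *Mixed 3-manifolds are virtually special*, JAMS 2018, otherwise; Haglund–Wise, GAFA 2008, and Agol, *Criteria for virtual fibering*, J. Topol. 2008, for the passage from virtually special to virtually RFRS.)
* **(F6)** (Agol 2008, Thm 5.1.) Let $Y$ be closed irreducible with infinite RFRS $\pi_1$. If $f\in H^1(Y;\mathbb Z)$ is nonzero and not dual to a fibration, there is a finite cover $q\colon Y'\to Y$ such that $q^*f$ lies in the cone over the boundary of a fibered face of the Thurston norm ball of $Y'$.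

**Definition (the class $\mathcal R$).** $\mathcal R$ is the class of closed oriented irreducible 3-manifolds whose $\pi_1$ is infinite, virtually RFRS and not virtually abelian.

*A closed irreducible $M$ that is not a graph manifold lies in $\mathcal R$.* By geometrization it is hyperbolic or has a hyperbolic JSJ piece, whose $\pi_1$ injects and contains a nonabelian free group. So $\pi_1M$ is infinite and not virtually abelian; now use (F5).

*Finite covers of members of $\mathcal R$ lie in $\mathcal R$.* Only irreducibility needs an argument. By the sphere theorem an irreducible manifold with infinite $\pi_1$ has $\pi_2=0$, and this passes to covers. A sphere in the cover is then null-homotopic, so it separates, and one side is simply connected. Capped off with a ball, that side is a homotopy sphere, so by the Poincaré conjecture it is a ball.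

In particular $\pi_2=0$ for all members of $\mathcal R$. We use (F6) in the following form.

**(F6$'$)** *Let $Y\in\mathcal R$ and $\psi\in H^1(Y;\mathbb Q)$ with $x_Y(\psi)>0$. Then there are a finite cover $q\colon Y'\to Y$ and a fibered cone $\operatorname{int}D'_{v'}$ of $Y'$ with $q^*\psi\in D'_{v'}$.* Indeed, replace $\psi$ by a positive integral multiple and pull it back to a finite cover with RFRS group. There it has positive norm by (F4), so it is nonzero. If it is fibered, it lies in a fibered cone; if not, apply (F6).

**Lemma 3.** If $M\in\mathcal R$, finite covers of $M$ have arbitrarily large $b_1$, no finite cover of $M$ fibers over $S^1$ with fiber a sphere or torus, and some finite cover $Y$ has $b_1(Y)\ge3$ and $x_Y\not\equiv0$.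

*Proof.* **Step 1: $b_1$ is unbounded.** Pass to a cover with RFRS group and tower $(G_i)$. For $j\ge i$ the map $H_1(G_j;\mathbb Q)\to H_1(G_i;\mathbb Q)$ is surjective, by finite index and transfer. So $b_1(G_i)$ is nondecreasing. If it were bounded, there would be an $i$ with $b_1(G_j)=b_1(G_i)$ for all $j\ge i$, and these surjections would be isomorphisms. Let $K=\ker(G_i\to H_1(G_i;\mathbb Q))$. We show $K\subset G_j$ for all $j\ge i$ by induction, starting from $K\subset G_i$. If $K\subset G_j$, the image of $K$ in $H_1(G_j;\mathbb Q)$ maps to $0$ in $H_1(G_i;\mathbb Q)$, so it vanishes, and $K\subset\ker(G_j\to H_1(G_j;\mathbb Q))\subset G_{j+1}$. Hence $K\subset\bigcap_jG_j=1$. Then $G_i$ embeds in $H_1(G_i;\mathbb Q)$ and is abelian, contrary to $M\in\mathcal R$.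

**Step 2: no sphere or torus fibers.** A sphere bundle over $S^1$ has $\pi_2\ne0$. A torus bundle has $b_1\le3$, and its finite covers are torus bundles. If a finite cover of $M$ were a torus bundle, it would have a common finite cover with a cover of $b_1\ge4$. That common cover would have $b_1\ge4$ and $b_1\le3$, a contradiction.

**Step 3: nonzero norm.** Take a finite cover with RFRS group and $b_1\ge1$ and a nonzero integral class on it. Either the class is fibered, or by (F6) a further cover has a fibered face. So some finite cover fibers, with fiber components of genus at least $2$ by Step 2. Fibers are norm minimizing, so its norm is not identically $0$. By (F4) this persists in further covers, and $b_1$ does not decrease in covers. A common cover with one having $b_1\ge3$ does the job. $\square$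

## 7. Surfaces and their preimages

Covers of 3-manifolds are connected and carry the pulled-back orientations and bundles; preimages of surfaces may be disconnected.

**Lemma 4.** Let $q\colon Y'\to Y$ be a $d$-fold cover, $p\colon N\to Y$ an oriented circle bundle, $N'=q^*N\xrightarrow{p'}Y'$ and $Q\colon N'\to N$ the induced cover. Let $\Sigma\subset N$ represent $\alpha$, let $\Sigma'=Q^{-1}(\Sigma)$ and $\alpha'=[\Sigma']$. Then

1. $\chi_-(\Sigma')=d\,\chi_-(\Sigma)$;
2. $\alpha'\cdot\alpha'=d\,\alpha\cdot\alpha$;
3. $PD(p'_*\alpha')=q^*PD(p_*\alpha)$.

Consequently, if $x_{N'}(\alpha')\ge|\alpha'\cdot\alpha'|+x_{Y'}(p'_*\alpha')$, then $x_N(\alpha)\ge|\alpha\cdot\alpha|+x_Y(p_*\alpha)$.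

*Proof.* (1) Spheres lift to spheres, components with $\chi\le0$ are covered by components with $\chi\le0$, and $\chi$ is multiplicative. (2) Intersect $\Sigma'$ with the preimage of a transverse push-off of $\Sigma$: each intersection point has $d$ preimages of the same sign.

(3) For an embedded oriented loop $c\subset Y$ we have $PD(p_*\alpha)(c)=\pm\alpha\cdot[p^{-1}(c)]$ with a universal sign: $\Sigma$ is transverse to $p^{-1}(c)$ exactly when $p|_\Sigma$ is transverse to $c$, and the local signs correspond. Every class in $H_1(Y')$ is represented by a loop $c'$ such that $q$ maps $c'$ homeomorphically onto an embedded loop $c$, by general position. Then $Q$ maps $p'^{-1}(c')$ homeomorphically onto $p^{-1}(c)$. Since $\Sigma'$ is the full preimage of $\Sigma$, the points of $\Sigma'\cap p'^{-1}(c')$ correspond to those of $\Sigma\cap p^{-1}(c)$, with signs. So both sides of (3) agree on $c'$.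

For the consequence take $\chi_-(\Sigma)=x_N(\alpha)$. Then by (1), (2), (3) and (F4), $d\,x_N(\alpha)=\chi_-(\Sigma')\ge x_{N'}(\alpha')\ge d\,(|\alpha\cdot\alpha|+x_Y(p_*\alpha))$. $\square$

## 8. Symplectic forms for both orientations

In Section 1 both orientations of $T^4$ were symplectic. We look for the same in circle bundles over fibered 3-manifolds.

**Lemma 5.** Let $Y'\to S^1$ be a fibration of a closed oriented 3-manifold with connected fibers and class $\phi'\in H^1(Y';\mathbb Z)$, let $\tau$ be the oriented tangent plane field of the fibers, and let $p'\colon N'\to Y'$ be an oriented circle bundle with Euler class $e'$. If $b_1(Y')\ge3$ and $e'(\phi')=0$, then $K=p'^*e(\tau)$ is a basic class of both $N'$ and $-N'$.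

*Proof.* **Step 1: the forms.** Let $\theta$ be the nowhere vanishing closed 1-form pulled back from $S^1$, so $[\theta]=\phi'$ and $\tau=\ker\theta$. Let $\eta$ be a connection 1-form on $N'$ with $d\eta=p'^*\kappa$; here $[\kappa]$ is a real multiple of $e'$. Since $e'(\phi')=0$, $[\theta\wedge\kappa]=0$ in $H^3(Y';\mathbb R)$, and we can write $\theta\wedge\kappa=d\beta$. By Moser's theorem the monodromy may be isotoped to preserve an area form on the fiber, so there is a closed 2-form $\sigma$ on $Y'$ that is positive on fibers; then $\theta\wedge\sigma$ is a volume form. For $s\in\{\pm1\}$ and $C\gg0$ put, omitting $p'^*$,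
$$\omega=s\,\theta\wedge\eta+s\beta+C\sigma .$$
It is closed: $d\omega=-s\,\theta\wedge\kappa+s\,d\beta=0$. Since 4-forms pulled back from $Y'$ vanish,
$$\omega^2=2s\,\theta\wedge\eta\wedge(C\sigma+s\beta).$$
For $C\gg0$ the form $\theta\wedge(C\sigma+s\beta)$ is a volume form on $Y'$ of the same sign as $\theta\wedge\sigma$, so $\omega^2$ vanishes nowhere, and $s$ decides which orientation it induces. Both $N'$ and $-N'$ are symplectic.

**Step 2: the Chern class.** The forms $s\theta\wedge\eta+us\beta+C\sigma$, $u\in[0,1]$, are nondegenerate for $C\gg0$ by the same computation. So $c_1(\omega)$ is that of the nondegenerate form $\omega_0=s\theta\wedge\eta+C\sigma$. Let $R$ be the vector field on $Y'$ with $R\in\ker\sigma$ and $\theta(R)=1$. Let $W_1$ be spanned by the vertical field and the horizontal lift of $R$, and let $W_2$ be the horizontal lift of $\tau$. Both $\theta$ and $\eta$ vanish on $W_2$, and $W_1$ projects into $\ker\sigma$; so $TN'=W_1\oplus W_2$ is $\omega_0$-orthogonal. The plane bundle $W_1$ is trivial, and $W_2\cong p'^*\tau$ is oriented by $\sigma$. Hence $c_1(\omega)=p'^*e(\tau)=K$ for both values of $s$.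

**Step 3: $b^+$.** To apply (F1) we need $b^+\ge2$. We have $\chi(N')=0$, and the signature is $0$ because $N'$ bounds a disk bundle. So $b^+(\pm N')=\tfrac12b_2(N')=b_1(N')-1\ge b_1(Y')-1\ge2$, using that $\pi_1N'\to\pi_1Y'$ is onto. Now (F1) applies to $N'$ and to $-N'$. $\square$

**Adjunction.** In the situation of Lemma 5 assume also $\pi_2(Y')=0$. Then for every surface $\Sigma'\subset N'$ with class $\alpha'$,
$$\chi_-(\Sigma')\ \ge\ |\alpha'\cdot\alpha'|+|\langle e(\tau),p'_*\alpha'\rangle| . \tag{2}$$
To see this, let $\Sigma'_j$ be the components. From $\pi_2(Y')=0$ we get $\pi_2(N')=0$, so sphere components are null-homologous and contribute $0$ to both sides of $\chi_-(\Sigma'_j)\ge|\Sigma'_j\cdot\Sigma'_j|+|\langle K,[\Sigma'_j]\rangle|$. For a component of genus at least $1$ this is (F2), applied in that one of $N',-N'$ in which $\Sigma'_j\cdot\Sigma'_j\ge0$. Sum over $j$; the components are disjoint, so $\alpha'\cdot\alpha'=\sum_j\Sigma'_j\cdot\Sigma'_j$.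

**The norm as an Euler class.** Let $Y'\in\mathcal R$, and let $\phi'\in\operatorname{int}D'_{v'}$ be a primitive class in a fibered cone, with fibration form $\theta$ and $\tau=\ker\theta$. Then
$$x_{Y'}(\psi)=-\langle e(\tau),PD\,\psi\rangle\qquad\text{for all }\psi\in D'_{v'} . \tag{3}$$
Indeed, rational classes $\psi$ near $\phi'$ are represented by closed nonsingular forms near $\theta$, whose kernel is homotopic to $\tau$ as an oriented plane field. A positive multiple $k\psi$ is integral and dual to a union $F$ of fibers of a fibration tangent to this kernel, all components of genus at least $2$ by Lemma 3. So $x_{Y'}(k\psi)=-\chi(F)=-\langle e(\tau),[F]\rangle$. Thus the linear functionals $v'$ and $\psi\mapsto-\langle e(\tau),PD\,\psi\rangle$ agree near $\phi'$, hence everywhere, and $x_{Y'}=v'$ on $D'_{v'}$.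

**A first approach to Theorem A, and where it stops.** Let $\phi=PD(p_*\alpha)$. If $\phi$ were a multiple of a primitive fibered class, the bound would follow from (2) and (3), provided $b_1\ge3$: the condition $e(\phi)=0$ of Lemma 5 holds automatically. In general, if $x(\phi)>0$, pull back by (F6$'$) to a cover where $q^*\phi\in D'_{v'}$, a *closed* fibered cone. Formula (3) holds on the closed cone, so it does not matter that $q^*\phi$ may lie on the boundary. What is needed is *some* fibered class $\phi'\in\operatorname{int}D'_{v'}$ with $e'(\phi')=0$, since otherwise $[\theta\wedge\kappa]\ne0$ and the form $\omega$ cannot be closed by any choice of $\beta$. If $e$ is torsion there is no condition. If not, all we know is that the hyperplane $e'^\perp$ contains the point $q^*\phi$ of $D'_{v'}$; if this is a boundary point, the hyperplane might touch $D'_{v'}$ only along its boundary, and the method stops here.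

One can get further by applying virtual fibering not to $\phi$ but to another class of $e^\perp$ in the same linear piece.

**Proposition 6.** Let $Y\in\mathcal R$ with $b_1(Y)\ge3$, $x_Y\not\equiv0$, let $p\colon N\to Y$ be an oriented circle bundle with Euler class $e$, $\alpha\in H_2(N;\mathbb Z)$, $\phi=PD(p_*\alpha)$. Suppose there is a vertex $v$ of $B^*$ with $\phi\in D_v$ and $e^\perp\cap\operatorname{int}D_v\ne\emptyset$. Then $x_N(\alpha)\ge|\alpha\cdot\alpha|+x_Y(\phi)$.

*Proof.* **Step 1: bring all of $D_v$ into one closed fibered cone.** The subspace $e^\perp$ is rational, so there is a rational $\phi_0\in e^\perp\cap\operatorname{int}D_v$. By the remarks in Section 5, $x_Y(\phi_0)=v(\phi_0)>0$. By (F6$'$) there are a finite cover $q\colon Y'\to Y$, of degree $d$, and a fibered cone $\operatorname{int}D'_{v'}$ of $Y'$ with $q^*\phi_0\in D'_{v'}$. For $\psi\in D_v$,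
$$v'(q^*\psi)\le x_{Y'}(q^*\psi)=d\,x_Y(\psi)=d\,v(\psi),$$
with equality at $\psi=\phi_0$. So the linear functional $dv-v'\circ q^*$ is $\ge0$ on $D_v$ and zero at an interior point; hence it vanishes identically. Therefore $v'(q^*\psi)=x_{Y'}(q^*\psi)$ for all $\psi\in D_v$, that is, $q^*D_v\subset D'_{v'}$. In particular $q^*\phi\in D'_{v'}$.

**Step 2: a fibered class in $e'^\perp$, where $e'=q^*e$.** We claim $e'^\perp\cap\operatorname{int}D'_{v'}\ne\emptyset$. If $e$ is torsion, $e'^\perp$ is everything. Otherwise $e$ is a nonzero functional vanishing at the interior point $\phi_0$ of $D_v$, so it takes both signs on $\operatorname{int}D_v$. Since $e'(q^*\psi)=d\,e(\psi)$, the functional $e'$ takes both signs on $D'_{v'}$, hence on its interior, which is dense in it. The interior is convex, so $e'$ vanishes somewhere on it.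

Rational points are dense in $e'^\perp$, and $0\notin\operatorname{int}D'_{v'}$ because $x_{Y'}\not\equiv0$ by (F4). So there is a primitive integral class $\phi'\in e'^\perp\cap\operatorname{int}D'_{v'}$. It is dual to a fibration, with connected fibers because $\phi'\colon\pi_1Y'\to\mathbb Z$ is onto. Let $\tau$ be the tangent plane field of the fibers. Lemma 5 applies, since $b_1(Y')\ge b_1(Y)\ge3$ and $e'(\phi')=0$.

**Step 3: conclude.** Let $\Sigma$ represent $\alpha$ with $\chi_-(\Sigma)=x_N(\alpha)$, and let $\Sigma'$, $\alpha'$ be as in Lemma 4. Since $PD(p'_*\alpha')=q^*\phi\in D'_{v'}$, formula (3) gives $|\langle e(\tau),p'_*\alpha'\rangle|=x_{Y'}(q^*\phi)$. With Lemma 4, (2) and (F4),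
$$d\,\chi_-(\Sigma)=\chi_-(\Sigma')\ge|\alpha'\cdot\alpha'|+x_{Y'}(q^*\phi)=d\,\big(|\alpha\cdot\alpha|+x_Y(\phi)\big).\qquad\square$$

## 9. Exceptional hyperplanes

When does the hypothesis of Proposition 6 hold? Return to the norm $|a_1|+|a_2|+|a_3|$ on $\mathbb R^3$ and the class $\phi=(1,0,0)$. If $e^\perp=\{a_3=0\}$, then $e^\perp$ contains $\phi$ but misses all open octants. If we tilt it to $\{a_3+2a_2=0\}$, it still contains $\phi$, and now it contains $(1,1,-2)$, which lies in the open octant of $v=(1,1,-1)$, whose closure contains $\phi$.

**Lemma 7.** Let $\phi\in H\subset H^1(Y;\mathbb R)$ with $H$ a hyperplane different from all $\ker(v-w)$, $v\ne w\in V$. If $\dim H\ge1$, there is $v\in V$ with $\phi\in D_v$ and $H\cap\operatorname{int}D_v\ne\emptyset$.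

*Proof.* Each $H\cap\ker(v-w)$ is a proper subspace of $H$, so $H\setminus\bigcup\ker(v-w)$ is dense in $H$. At each of its points the maximum over $V$ is attained exactly once, so the point lies in some $\operatorname{int}D_v$. Take a sequence of such points converging to $\phi$; since $V$ is finite, after passing to a subsequence they all lie in one $\operatorname{int}D_v$. Then $\phi\in D_v$, because $D_v$ is closed. $\square$

So only finitely many hyperplanes are in doubt. This suggests tilting $e^\perp$, that is, changing the bundle, while keeping $\phi$ in the hyperplane. There must be room for that: in $\mathbb R^2$ a line containing $\phi\ne0$ is unique, which is why we insist on $b_1\ge3$.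

How can one change the bundle and keep the surface? Choose a loop $c$ and alter the bundle only near $c$. Outside the torus $T=p^{-1}(c)$ nothing happens, so a surface disjoint from $T$ survives. A surface with $T\cdot\Sigma=0$ can be made disjoint from $T$ by tubing, but if it meets $T$ in $2r$ points, this may raise $\chi_-$ by $2r$. Done once, this gives $x_N(\alpha)\ge|\alpha\cdot\alpha|+x_Y(\phi)-2r$, which is not enough. The remedy is to do the same in an $n$-fold cover, along a *single* lift of $c$. All the terms of the inequality that we want are multiplied by $n$, whereas the lift of $T$ still meets the preimage of $\Sigma$ in only $2r$ points.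

## 10. A twist along a torus in long cyclic covers

We prove Theorem A; the argument works for all $M\in\mathcal R$. Let $\phi=PD(p_*\alpha)$.

**Step 1: reductions.** The purpose is to reach $b_1\ge3$, $x_Y\not\equiv0$ and non-torsion $e$. If $\phi=0$, then by Theorem B, part 1 (whose proof uses only the Gysin sequence), $\alpha\cdot\alpha=0$, and the claim is $x_N(\alpha)\ge0$. Let $\phi\ne0$. By Lemmas 3 and 4 we may replace $M$ by a finite cover and $\alpha$ by the class of the preimage; pull-back is injective on $H^1(\,\cdot\,;\mathbb Q)$, so $\phi$ stays nonzero. So let $Y\in\mathcal R$ with $b_1(Y)\ge3$ and $x_Y\not\equiv0$, let $p\colon N\to Y$ have Euler class $e$, and let $\phi\ne0$. Let $\Sigma$ represent $\alpha$ with $\chi_-(\Sigma)=x_N(\alpha)$. If $e$ is torsion, then $e^\perp=H^1(Y;\mathbb R)$, and Proposition 6 applies with any $v$ such that $\phi\in D_v$. From now on $e$ is non-torsion.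

**Step 2: choose the torus.** We need a loop whose class $\gamma$ satisfies $\phi(\gamma)=0$, so that $\phi$ stays in the tilted hyperplanes, that the torus has algebraic intersection $0$ with $\Sigma$, and that the loop lifts to the cyclic covers. We also need $\gamma\notin\mathbb Qe$, so that the hyperplane really moves. Since $\ker(\phi\colon H_1(Y;\mathbb Q)\to\mathbb Q)$ has dimension $b_1(Y)-1\ge2$, there is $\gamma\in H_1(Y;\mathbb Z)$ with $\phi(\gamma)=0$ and $\gamma\notin\mathbb Qe$ in $H_1(Y;\mathbb Q)$. Represent $\gamma$ by an embedded loop $c$, and let $T=p^{-1}(c)$, a torus. Make $\Sigma$ transverse to $T$ by an isotopy. Since $\alpha\cdot[T]=\pm\phi(\gamma)=0$, the set $\Sigma\cap T$ consists of $2r$ points, $r$ of each sign.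

**Step 3: cyclic covers.** This step multiplies everything by $n$ except the intersection with one lifted torus. Let $\bar\phi$ be the primitive class with $\phi\in\mathbb Z\bar\phi$, and let $q_n\colon Y_n\to Y$ be the connected $n$-fold cyclic cover given by $\bar\phi$ mod $n$. Let $N_n=q_n^*N\xrightarrow{p_n}Y_n$, $e_n=q_n^*e$, $\phi_n=q_n^*\phi$, and let $\Sigma_n$ be the preimage of $\Sigma$ in $N_n$. As $\bar\phi(\gamma)=0$, the loop $c$ lifts to a closed loop $c_n\subset Y_n$ mapping homeomorphically to $c$. Let $T_n=p_n^{-1}(c_n)$, which maps homeomorphically to $T$. Since $\Sigma_n$ is the full preimage of $\Sigma$, the set $\Sigma_n\cap T_n$ consists of exactly $2r$ points, $r$ of each sign, independently of $n$.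

**Step 4: tubing.** We make $\Sigma_n$ disjoint from $T_n$. After a small isotopy $\Sigma_n$ coincides with the normal disks of $T_n$ near the intersection points. Choose an arc in $T_n$ joining two intersection points of opposite sign and avoiding the others. Remove from $\Sigma_n$ the two small normal disks around these points, and add the normal circle bundle of $T_n$ over the arc, of small radius. The arc is compact and meets $\Sigma_n$ only in its endpoints, so the result is embedded if the radius is small. Because the signs are opposite, it is an oriented surface. It differs from $\Sigma_n$ by the boundary of the normal disk bundle over the arc, so the homology class is the same. It has two fewer intersections with $T_n$.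

The value of $\chi_-$ increases by at most $2$. If two components with $\chi\le0$ are joined, or a handle is added to a component with $\chi\le0$, it increases by $2$. If one of two joined components is a sphere, or a handle is added to a sphere, it does not change. Repeat $r$ times, choosing the arcs and radii one after another; earlier tubes are disjoint from $T_n$, so a later arc may run beneath them with a thinner tube. This gives $\hat\Sigma_n\subset N_n$, homologous to $\Sigma_n$, disjoint from $T_n$, with
$$\chi_-(\hat\Sigma_n)\le n\,\chi_-(\Sigma)+2r . \tag{4}$$
By compactness $\hat\Sigma_n\subset p_n^{-1}(Y_n\setminus\nu)$ for a small closed tubular neighborhood $\nu$ of $c_n$.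

**Step 5: change the bundle.** For $m\in\mathbb Z$ let $L_m\to Y_n$ be the principal circle bundle with Euler class $m\,PD[c_n]$. The class $PD[c_n]$ is the image of the Thom class in $H^2(Y_n,Y_n\setminus\operatorname{int}\nu)$, so it restricts to $0$ on $Y_n\setminus\operatorname{int}\nu$. Hence $L_m$ is trivial there; fix a trivialization. Let $N^*=N_n\otimes L_m$ be the product of principal circle bundles, that is, the fiber product modulo the antidiagonal circle, with projection $p^*\colon N^*\to Y_n$. Its Euler class is $e_n+m\,PD[c_n]$. Over $Y_n\setminus\nu$ the bundles $N_n$ and $N^*$ are isomorphic over the identity, so $\hat\Sigma_n$ yields a surface $\Sigma^*\subset N^*$ with the same $\chi_-$.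

The self-intersection number of a surface is the sum of the normal Euler numbers of its components, so it is unchanged: $[\Sigma^*]^2=[\hat\Sigma_n]^2=n\,\alpha\cdot\alpha$, by Lemma 4. Also $(p^*)_*[\Sigma^*]=(p_n)_*[\hat\Sigma_n]$, as both are the image of the same class in $H_2(Y_n\setminus\nu)$. So $PD\big((p^*)_*[\Sigma^*]\big)=\phi_n$, again by Lemma 4.

**Step 6: choose $m$ to avoid the exceptional hyperplanes.** Put $\gamma_n=[c_n]$. In $H_1(Y_n;\mathbb Q)$ the classes $\gamma_n$ and $e_n$ are linearly independent: if $a\gamma_n+a'e_n=0$, pushing forward to $Y$ gives $a\gamma+a'n\,e=0$, hence $a=0$ because $\gamma\notin\mathbb Qe$, and then $a'=0$ because $e\ne0$ rationally. So the functionals $e_n+m\gamma_n$ are nonzero and pairwise non-proportional, and the hyperplanes $H_m=(e_n+m\gamma_n)^\perp$, $m\in\mathbb Z$, are pairwise distinct. They all contain $\phi_n$, since $e_n(\phi_n)=n\,e(\phi)=0$ and $\phi_n(c_n)=\phi(c)=0$. The Thurston norm of $Y_n$ has only finitely many hyperplanes $\ker(v-w)$. Choose $m$, depending on $n$, such that $H_m$ is none of them. By Lemma 7 the hypothesis on $v$ in Proposition 6 holds for $N^*\to Y_n$ and $[\Sigma^*]$.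 Moreover $Y_n\in\mathcal R$, $b_1(Y_n)\ge b_1(Y)\ge3$, and $x_{Y_n}\not\equiv0$ by (F4).

**Step 7: let $n$ grow.** By (4), Proposition 6 and (F4),
$$n\,\chi_-(\Sigma)+2r\ \ge\ \chi_-(\Sigma^*)\ \ge\ |[\Sigma^*]^2|+x_{Y_n}(\phi_n)\ =\ n\,\big(|\alpha\cdot\alpha|+x_Y(\phi)\big).$$
Here $N^*$ and $m$ depend on $n$, but $r$ does not. Divide by $n$ and let $n\to\infty$: $x_N(\alpha)=\chi_-(\Sigma)\ge|\alpha\cdot\alpha|+x_Y(\phi)$. This proves Theorem A. $\square$

## 11. The two bounds together

*Proof of Theorem 1.* The inequality "$\ge$" is Theorem A. For "$\le$", if $p_*\alpha=0$, both sides of (1) vanish by Theorem B, part 1. Otherwise $p_*\alpha=k\sigma_0$ with $k\ge1$ and $\sigma_0$ primitive, because $H_2(M;\mathbb Z)\cong H^1(M;\mathbb Z)$ is torsion-free. By hypothesis $\Delta_M^{PD(\sigma_0)}\ne0$, and Theorem B, part 3, gives $x_N(\alpha)\le|\alpha\cdot\alpha|+x_M(p_*\alpha)$. So (1) holds for every such $M$, every oriented circle bundle over it and every class $\alpha$; there are no exceptional circle bundles. $\blacksquare$
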